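
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{question}[theorem]{Question}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Finite presentability of subrings of free rings is undecidable}


\begin{abstract}
We show that no algorithm decides, for a finite subset $T$ of a free associative ring
$\mathbb{Z}\langle X\rangle$, whether the subring generated by $T$ is finitely presented.
This already holds for two free generators and homogeneous $T$, with all elements of $T$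
fixed except one word. The proof attaches a subring to a deterministic string
rewriting system in such a way that the subring is finitely presented if and only if a
certain set of accepted words is finite, and then lets the rewriting system run a Turing
machine. For homogeneous $T$ the problem is $\Sigma^0_2$-complete; for arbitrary
$T$ it is $\Sigma^0_2$-hard and lies in $\Sigma^0_3$.
\end{abstract}

\section{The question and the answer}

Rings are associative, but not necessarily commutative or unital. For a set $X$ let
$\mathbb{Z}\langle X\rangle$ be the free ring on $X$: its elements are the finite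
$\mathbb{Z}$-linear combinations of nonempty words over $X$, and words are multiplied by
concatenation. For $T\subseteq\mathbb{Z}\langle X\rangle$ we write $\langle T\rangle$ for the
subring generated by $T$. A ring is \emph{finitely presented} if it is isomorphic to a
quotient of a free ring on finitely many generators by an ideal that is finitely generated
as an ideal.

A finite set $T=\{t_1,\dots,t_n\}\subseteq\mathbb{Z}\langle X\rangle$ is a very concrete object.
A polynomial expression in the $t_i$ can be multiplied out, so one can test whether two
such expressions are equal. Equivalently, with formal variables $y_1,\dots ,y_n$ and the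
homomorphism
\[
 \pi:\mathbb{Z}\langle y_1,\dots,y_n\rangle\to\langle T\rangle,\qquad y_i\mapsto t_i,
\]
one can test whether a given element is a relation, that is, lies in $\ker\pi$. If the $t_i$ are
nonzero and homogeneous with respect to word length, one can even compute all relations of each
given degree by linear algebra. Finite presentability is a statement about all relations at once:
it asks whether they all follow from finitely many of them. Peter Mayr and Nik Ruskuc
asked whether this can be recognized from $T$.

\begin{question}[\cite{MR}]
Is there an algorithm which decides for any finite subset $T$ of a free ring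
$\mathbb{Z}\langle X\rangle$ whether the subring $\langle T\rangle$ is finitely presented?
\end{question}

The simplest cases look tame. If $T$ is a free generating set, there are no
relations. If $|X|=1$, then $\langle T\rangle$ is commutative, and Hilbert's basis
theorem makes it finitely presented: for example, $\langle x^2,x^3\rangle$ is not free, but finitely
many relations describe it. With more generators, finite presentability can fail for a
transparent reason, which we exhibit with six explicit elements in
Section~\ref{sec:example}: an element of $T$ can serve as a rewriting rule, and the number of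
times that the rule is applied gives an infinite family of independent relations. Rewriting
rules can do more than repeat themselves; they can compute. This is why the
answer is negative.

\begin{theorem}\label{thm:main}
There is no algorithm deciding, for a finite $T\subseteq\mathbb{Z}\langle X\rangle$, whether
$\langle T\rangle$ is finitely presented.
\end{theorem}

We prove more. Let $W_0,W_1,W_2,\dots$ be the standard enumeration of the recursively
enumerable sets of natural numbers. For a nonzero commutative unital ring $R$ let
$R\langle X\rangle$ be the free non-unital $R$-algebra on $X$; finitely presented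
$R$-algebras are defined like finitely presented rings, with $R\langle Y\rangle$ in place of
$\mathbb{Z}\langle Y\rangle$. The classes $\Sigma^0_2$ and $\Sigma^0_3$ are recalled in
Section~\ref{sec:complexity}.

\begin{theorem}\label{thm:strong}
\begin{enumerate}
\item[(a)] There are a fixed finite set $T_0\subseteq\mathbb{Z}\langle x,y\rangle$, each of whose
elements is a word or a difference of two words of equal length, and a computable sequence
of words $w_0,w_1,\dots$ over $\{x,y\}$, such that $T_0$ freely generates a free subring and
\[
 \langle T_0\cup\{w_i\}\rangle\ \text{is finitely presented}\iff W_i\ \text{is finite}.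
\]
The same $T_0$ and $w_i$ work for subalgebras of $R\langle x,y\rangle$ over any nonzero
commutative unital ring $R$, with ``finitely presented $R$-algebra''.
\item[(b)] For finite sets $T$ of homogeneous elements (with respect to word length), finite
presentability of $\langle T\rangle$ is $\Sigma^0_2$-complete. For arbitrary finite $T$ it is
$\Sigma^0_2$-hard and lies in $\Sigma^0_3$.
\item[(c)] If $|X|\le 1$, then every finitely generated subring of $\mathbb{Z}\langle X\rangle$ is finitely
presented. So the two free generators in \textup{(a)} are optimal.
\end{enumerate}
\end{theorem}

So the problem stays undecidable if all but one of the given elements are fixed once and for all,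
freely generate a free subring, and the remaining element is a word. The exact level of the problem
for arbitrary $T$ is not determined here.

\medskip
\noindent\textbf{How the proof goes.}
Section~\ref{sec:relations} recalls that finite presentability may be tested on any finite
generating set. Section~\ref{sec:example} works out the example mentioned above.
Section~\ref{sec:transport} isolates what makes it work: four conditions on a
rewriting system under which we know a set of defining relations of the associated subring,
one for each element of a set $\Lambda$ of accepted words, none of them redundant. In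
Section~\ref{sec:machine} we
build a system satisfying the four conditions for which $\Lambda$ records the times at which
a Turing machine visits a special state. Section~\ref{sec:proof} assembles the proof of
Theorem~\ref{thm:main} and of Theorem~\ref{thm:strong}(a); Sections~\ref{sec:complexity}
and~\ref{sec:one} prove (b) and (c).

\medskip
\noindent\textbf{Conventions.} Throughout, $R$ is a nonzero commutative unital ring; for
Theorem~\ref{thm:main} take $R=\mathbb{Z}$. ``Ideal'' means two-sided ideal closed under
$R$-multiples, and $\langle T\rangle$ denotes the generated $R$-subalgebra. For an alphabet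
$C$, the set of all words over $C$, including the empty word, is $C^*$, and $|u|$ is the length
of $u$. For $L\subseteq C^*$ we write $LC^*$ for the set of words with a prefix in $L$; for a
single word $u$ we write $uC^*$.

\section{Relations among a given set of generators}\label{sec:relations}

The definition of finite presentability leaves the choice of generators open. The following
standard lemma says that the choice does not matter.

\begin{lemma}\label{lem:anygens}
Let $S$ be a finitely presented $R$-algebra and let $\pi:R\langle Y\rangle\to S$ be a surjective
homomorphism with $Y$ finite. Then $\ker\pi$ is finitely generated as an ideal.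
\end{lemma}

\begin{proof}
Let $\kappa:R\langle Z\rangle\to S$ be surjective with $Z$ finite and $\ker\kappa$ generated by
$k_1,\dots,k_m$. Express each family of generators by the other: choose
$\eta_y\in R\langle Z\rangle$ with $\kappa(\eta_y)=\pi(y)$ for $y\in Y$, and
$\zeta_z\in R\langle Y\rangle$ with $\pi(\zeta_z)=\kappa(z)$ for $z\in Z$. For
$k\in R\langle Z\rangle$ let $k(\zeta)\in R\langle Y\rangle$ be the result of substituting $\zeta_z$ for
each $z$; then $\pi(k(\zeta))=\kappa(k)$. Let $I_0$ be the ideal of $R\langle Y\rangle$ generated by
the finitely many elements $k_l(\zeta)$ and $y-\eta_y(\zeta)$. Since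
$\pi(k_l(\zeta))=\kappa(k_l)=0$ and $\pi(\eta_y(\zeta))=\kappa(\eta_y)=\pi(y)$, we have
$I_0\subseteq\ker\pi$.

Conversely, the homomorphism $R\langle Z\rangle\to R\langle Y\rangle/I_0$, $z\mapsto\zeta_z+I_0$,
kills all $k_l$, hence $\ker\kappa$, so it induces a homomorphism
$\bar\varphi:S\to R\langle Y\rangle/I_0$. It satisfies
$\bar\varphi(\pi(y))=\eta_y(\zeta)+I_0=y+I_0$. Hence $\bar\varphi\circ\pi$ is the quotient map, and
$\ker\pi\subseteq I_0$.
\end{proof}

\section{A subring with infinitely many independent relations}\label{sec:example}

Consider the alphabet $\{\#,b,e,q\}$, put $C=\{\#,b,e\}$, and let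
\[
 T=\{\,\#,\ b,\ e,\ g,\ a,\ w\,\}\subseteq R\langle\#,b,e,q\rangle,\qquad g=qb-bq,\quad a=qe,\quad w=\#q .
\]
The three letters of $C$ are generators, but $q$ is not. We read $g$ as a rewriting rule
$qb\to bq$, which lets $q$ step over a $b$; we read $a$ as the instruction
``accept when $q$ is followed by $e$''. Start with $w$ and multiply by $bbe$ on the right. The letter $q$
moves to the right, and each move costs a multiple of $g$:
\begin{align*}
 wb^2e=\#qbbe
 &=\#(qb-bq)be+\#bqbe\\
 &=\#(qb-bq)be+\#b(qb-bq)e+\#bb\,qe
 =\#\,g\,be+\#b\,g\,e+\#b^2a .
\end{align*}
The same telescoping gives for every $n\ge 0$ the relation $\theta_n\in\ker\pi$, where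
\[
 \theta_n=y_wy_b^ny_e-\sum_{l=0}^{n-1}y_\#y_b^l\,y_g\,y_b^{n-1-l}y_e-y_\#y_b^n\,y_a
\]
and $\pi:R\langle y_\#,y_b,y_e,y_g,y_a,y_w\rangle\to\langle T\rangle$ is the homomorphism that maps
each variable to the element in its subscript.
No finite set of relations yields them all:

\begin{proposition}\label{prop:example}
For the above $T$, the algebra $\langle T\rangle$ is not finitely presented.
\end{proposition}

\begin{proof}
Give $y_\#,y_b,y_e$ degree $0$ and $y_g,y_a,y_w$ degree $1$, and count letters $q$ on the other
side. Then $\pi$ preserves degrees, so $\ker\pi$ is spanned by homogeneous elements; in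
degree $0$ it is zero. For $u=c_1\cdots c_m\in C^*$ write $y_u=y_{c_1}\cdots y_{c_m}$. We claim:
\emph{if a word $y_py_wy_s$ ($p,s\in C^*$) occurs in a relation of degree $1$, then
$s\in b^meC^*$ for some $m\ge0$.} To see this, let the letter $q$ run as far as it can: on the
span of the words with exactly one $q$ define a linear map $\nu$ by
\[
 \nu(p\,q\,b^ns')=\begin{cases}p\,b^nq\,s'&\text{if }s'\notin eC^*,\\ 0&\text{if }s'\in eC^*,\end{cases}
 \qquad p,s'\in C^*,\ s'\notin bC^*.
\]
It kills all $p(qb-bq)s$, because $\nu(pqbs)=\nu(pbqs)$, and all $pqes$. Apply $\nu\circ\pi$ to a
relation of degree $1$. Only the terms $c_{p,s}\,y_py_wy_s$ with $s=b^ns'$, where $s'\notin bC^*\cup eC^*$,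
survive, and such a term goes to $c_{p,s}\,p\,\#\,b^n\,q\,s'$. This last word determines $p$ and
$n$, because the last $\#$ before $q$ is the one that comes from $w$; it also determines $s'$. So
the surviving words are distinct, and their coefficients $c_{p,s}$ vanish. This proves the
claim.

Suppose $\langle T\rangle$ were finitely presented. By Lemma~\ref{lem:anygens}, $\ker\pi$ would be
generated by finitely many elements, which we may replace by their homogeneous components. As
$\ker\pi$ is zero in degree $0$, only the
generators of degree $1$ contribute to the degree-$1$ part, which is therefore spanned by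
the elements $y_pky_s$ with $p,s\in C^*$ and $k$ in a finite set $F$ of relations of
degree~$1$. By the claim there is $N$ such that every word containing $y_w$ that occurs in an
element of $F$ has the form $y_{p'}y_wy_{s'}$ with $s'\in b^meC^*$ and $m<N$. Multiplying by $y_p$
and $y_s$ preserves this property. But $y_wy_b^Ny_e$ occurs in $\theta_N\in\ker\pi$, a
contradiction.
\end{proof}

Small changes of $T$ show what matters.

\begin{remark}\label{rem:fence}
Without the fence $\#$ in $w$, that is, with $w=q$, the effect is lost: then
$g=wb-bw$ and $a=we$, so $\langle T\rangle=\langle\#,b,e,q\rangle$ is free. The fence ensures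
that the final word $p\#b^nqs'$ remembers the starting point, so that different starts
never merge.
\end{remark}

\begin{remark}\label{rem:norule}
If the generator $g$ is omitted, only $n=0$ leads to acceptance, and
$\{\#,b,e,a,w\}$ has the single defining relation $y_wy_e=y_\#y_a$ (Theorem~\ref{thm:transport}
below, applied to a system without rules). So adding a generator can destroy finite
presentability.
\end{remark}

The lesson is that the relations $\theta_n$ correspond to the words $b^ne$ which, when
appended to $w$, make the rewriting process accept. We want to replace the single letter $q$ by something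
that \emph{computes} whether to accept $b^ne$. To be able to conclude that a subring \emph{is} finitely
presented, we must also control relations of every degree, not only of degree $1$. Both
points are addressed by an axiomatic version of the example.

\section{From rewriting systems to presentations}\label{sec:transport}

Let $C$ and $Q$ be disjoint finite alphabets and $X=C\sqcup Q$. Let $V=C^*QC^*$ be the set of
words over $X$ with exactly one letter from $Q$. We are given
\begin{itemize}
\item a finite set of \emph{rules} $r$, written $\alpha_r\to\beta_r$ with $\alpha_r,\beta_r\in V$;
\item a finite set of \emph{acceptors} $a\in V$; we put $\alpha_a=a$;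
\item a \emph{start word} $w\in V$.
\end{itemize}
The first condition says that the rewriting is deterministic and stops at acceptors.
\begin{enumerate}
\item[(A1)] For every $v\in V$ there is at most one triple $(z,p,s)$ with $z$ a rule or an
acceptor, $p,s\in C^*$ and $v=p\alpha_zs$.
\end{enumerate}
Under (A1) there is a partial map $f:V\to V$ with $f(p\alpha_rs)=p\beta_rs$ for every rule
$r$ and $p,s\in C^*$. Its domain $\operatorname{dom}f$ is disjoint from
\[
 H=\{pas: a\text{ an acceptor},\ p,s\in C^*\}.
\]
The \emph{orbit} of $v\in V$ is the sequence $v,f(v),f^2(v),\dots$, as long as it is defined. Two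
orbits \emph{intersect} if they have a common element. An orbit that meets $H$ ends there,
because $H\cap\operatorname{dom}f=\emptyset$.

The other three conditions say that the rewriting never loops, that different starts never merge,
and that acceptance of $pws$ depends only on whether $s$ has a prefix in a certain set.

\begin{definition}
The data above form a \emph{transport system} if (A1) holds together with:
\begin{enumerate}
\item[(A2)] $f$ has no periodic points.
\item[(A3)] For $p,s,p_1,s_1\in C^*$ with $(p,s)\ne(p_1,s_1)$ the orbits of $pws$ and
$p_1ws_1$ do not intersect.
\item[(A4)] There is a set $\Lambda\subseteq C^*$, none of whose elements is a proper prefix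
of another, such that for all $p,s\in C^*$ the orbit of $pws$ meets $H$ if and only if
$s\in\Lambda C^*$.
\end{enumerate}
\end{definition}

The set $\Lambda$ in (A4) is determined by the system: it consists of the words $s$ for which
the orbit of $ws$ meets $H$, but no proper prefix of $s$ has this property.

For the example of Section~\ref{sec:example} these conditions hold with
$\Lambda=\{b^ne:n\ge0\}$. Condition (A1) holds because the letter after $q$ decides between the
rule and the acceptor. The only rule moves $q$ to the right, so (A2) is clear. The orbit of
$p\#qb^ns'$ with $s'\notin bC^*$ ends at $p\#b^nqs'$, from which $(p,b^ns')$ can be read off and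
which lies in $H$ iff $s'\in eC^*$; this gives (A3) and (A4).

Let $J$ be the finite set whose elements are the rules, the acceptors, and the symbol $w$.
Put
\[
 g_r=\alpha_r-\beta_r,\qquad g_a=a,\qquad g_w=w,
\]
\[
 T'=C\cup\{g_r\}_r\cup\{g_a\}_a,\qquad T=T'\cup\{w\},\qquad S=\langle T\rangle\subseteq R\langle X\rangle .
\]
Let $Y=\{y_c:c\in C\}\cup\{y_z:z\in J\}$ and let $\pi:R\langle Y\rangle\to S$ be given by
$y_c\mapsto c$, $y_z\mapsto g_z$. For $u=c_1\cdots c_m\in C^*$ write $y_u=y_{c_1}\cdots y_{c_m}$
(the empty word if $m=0$).

For $\mu\in\Lambda$ the orbit of $w\mu$ meets $H$, hence is a finite sequence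
$v_0=w\mu,v_1,\dots,v_m$ with $v_m\in H$. Write $v_l=p_l\alpha_{r_l}s_l$ and
$v_{l+1}=p_l\beta_{r_l}s_l$ for $l<m$, and $v_m=p_mas_m$ with an acceptor $a$. Telescoping gives
$w\mu=\sum_{l<m}(v_l-v_{l+1})+v_m=\sum_{l<m}p_lg_{r_l}s_l+p_mg_as_m$, that is,
\begin{equation}\label{eq:theta}
 \theta_\mu:=y_wy_\mu-\sum_{l<m}y_{p_l}y_{r_l}y_{s_l}-y_{p_m}y_ay_{s_m}\ \in\ \ker\pi .
\end{equation}

\begin{theorem}\label{thm:transport}
For a transport system, with $\Lambda$ as in \textup{(A4)}, the following hold.
\begin{enumerate}
\item[(i)] The ideal $\ker\pi$ is generated by $\{\theta_\mu:\mu\in\Lambda\}$.
\item[(ii)] $T'$ freely generates a free subalgebra of $R\langle X\rangle$.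
\item[(iii)] $S$ is finitely presented if and only if $\Lambda$ is finite.
\end{enumerate}
\end{theorem}

The idea for (i) and (ii) is this. By means of the $\theta_\mu$ one can eliminate every factor
$y_wy_\mu$; the words that remain are the natural candidates for a basis of $S$, and we must
show that their images stay linearly independent in $R\langle X\rangle$. We do this first for words with a
single letter $y_z$, where it is a statement about orbits of $f$, and then by induction for all words.

Grade $R\langle X\rangle$ by \emph{$Q$-degree}, the number of letters from $Q$, and let $A_m$ be the
component of degree $m$. Thus $A_1$ has $R$-basis $V$. Grade $R\langle Y\rangle$ by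
$\deg y_c=0$ and $\deg y_z=1$; then $\pi$ preserves degrees, since $g_z\in A_1$ for $z\in J$. Call
a pair $(z,s)\in J\times C^*$ \emph{admissible} if $z\ne w$ or $s\notin\Lambda C^*$.

\begin{lemma}\label{lem:degreeone}
The elements $p\,g_z\,s$ with $p\in C^*$ and $(z,s)$ admissible are linearly independent over
$R$ (in particular, they are distinct for distinct triples).
\end{lemma}

\begin{proof}
By (A1) the elements with $z$ a rule are the $v-f(v)$ with $v\in\operatorname{dom}f$, each $v$
occurring for exactly one triple $(p,z,s)$, and those with $z$ an acceptor are the $v\in H$,
again each for one triple. By (A3) the map $(p,s)\mapsto pws$ is injective, so those with $z=w$ are the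
elements of $B=\{pws:p,s\in C^*,\ s\notin\Lambda C^*\}$, each for one pair. So consider a finite
relation
\begin{equation}\label{eq:rel}
 \sum_{v\in\operatorname{dom}f}a_v\,(v-f(v))+\sum_{v\in H}b_v\,v+\sum_{v\in B}c_v\,v=0 .
\end{equation}

\emph{The $c_v$ vanish.} Write $v\sim v'$ if the orbits of $v$ and $v'$ intersect. This is an
equivalence relation: if the orbits of $v,v'$ share $x$ and those of $v',v''$ share $x'$,
then $x$ and $x'$ both lie in the orbit of $v'$, and the later of the two lies in all three orbits.
Fix $v_0\in B$ and let $\varphi:A_1\to R$ be the linear map with value $1$ on the words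
$v\sim v_0$ and $0$ on the other words of $V$. Then $\varphi$ kills every $v-f(v)$, since $v\sim f(v)$.
It kills $H$: if $h\in H$ and $h\sim v_0$, then, as the orbit of $h$ is just $h$, the orbit of
$v_0=pws$ contains $h$, so $s\in\Lambda C^*$ by (A4), contradicting $v_0\in B$. It kills
$B\setminus\{v_0\}$ by (A3). Applying $\varphi$ to \eqref{eq:rel} gives $c_{v_0}=0$.

\emph{The $a_v$ vanish.} Let $A'=\{v\in\operatorname{dom}f:a_v\neq0\}$, a finite set, and
suppose $A'\ne\emptyset$. If $A'\subseteq f(A')$, then counting gives $f(A')=A'$, so $f$ permutes a nonempty
finite set and has a periodic point, contrary to (A2). So there is a $v\in A'\setminus f(A')$. What is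
the coefficient of the word $v$ in \eqref{eq:rel}? It receives $a_v$ from $v-f(v)$, as $f(v)\ne v$ by
(A2); nothing from any other $v'-f(v')$ with $v'\in A'$, as $v\notin f(A')$; nothing from $H$, as
$v\in\operatorname{dom}f$; and nothing from $B$, as the coefficients there are zero. So $a_v=0$, a
contradiction.

With all $a_v$ and $c_v$ zero, \eqref{eq:rel} says $\sum_{v\in H}b_vv=0$, so all $b_v$ vanish.
\end{proof}

\begin{remark}
Conditions (A2)--(A4) exclude the obvious dependencies among the elements of the lemma. A cycle
of $f$ would give a relation
$\sum_l(v_l-v_{l+1})=0$ among rule elements. If the orbits of $pws$ and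
$p_1ws_1$ intersected for distinct pairs with $s,s_1\notin\Lambda C^*$, telescoping both down to a
common word would give a relation in which $pws$ and $p_1ws_1$ have coefficients $1$ and $-1$;
this happens in Remark~\ref{rem:fence}, where $qb=g+bq$.
If some orbit of $pws$ met $H$ although $s\notin\Lambda C^*$, telescoping would again give a relation
among the elements of the lemma.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:transport}\textup{(i)}, \textup{(ii)}]
Call a nonempty word over $Y$ \emph{normal} if it has no factor $y_wy_\mu$ with $\mu\in\Lambda$.
Modulo $\theta_\mu$, a factor $y_wy_\mu$ can be replaced by a combination of words without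
$y_w$, see \eqref{eq:theta}. Each replacement lowers the number of letters $y_w$ in a word by one, so
the process stops. Hence every element of $R\langle Y\rangle$ is congruent, modulo the
ideal generated by the $\theta_\mu$, to a combination of normal words. To prove (i) it
therefore suffices to show:
\begin{equation}\label{eq:indep}
 \textit{the images under $\pi$ of distinct normal words are linearly independent.}
\end{equation}
This also gives (ii), since every word not involving $y_w$ is normal.

As $\pi$ preserves degrees, \eqref{eq:indep} can be proved for each degree $m$ separately. For $m=0$
the words have the form $y_u$ with $u\in C^*$ nonempty, and $\pi(y_u)=u$. A word of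
degree $m\ge1$ is
\[
 y_{c_0}\,y_{z_1}\,y_{c_1}\,y_{z_2}\cdots y_{z_m}\,y_{c_m},\qquad z_l\in J,\ c_l\in C^*,
\]
and it is normal iff all the pairs $(z_l,c_l)$, $1\le l\le m$, are admissible. For $m=1$,
\eqref{eq:indep} is Lemma~\ref{lem:degreeone}.

Let $m\ge2$. The restriction on a block $c_l$ comes only from the letter $y_{z_l}$ on its
\emph{left}; nothing is required of the block to the left of a $y_z$. So we split off the last pair
$\omega=(z_m,c_m)$. Consider a linear relation among images of normal words of degree
$m$ and group its terms by $\omega$:
\[
 \sum_\omega x_\omega n_\omega=0,\qquad n_\omega=g_{z_m}c_m\in A_1,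
\]
where $x_\omega\in A_{m-1}$ is the corresponding combination of images of distinct normal words of
degree $m-1$, and every $\omega$ is admissible. Let $U$ be the set of words over $X$ of $Q$-degree
$m-1$ that end in a letter from $Q$. Every word of $Q$-degree $m-1$ is uniquely $uc$ with
$u\in U$, $c\in C^*$. Writing $x_\omega=\sum_{u,c}\xi_{\omega,u,c}\,uc$ with coefficients in $R$, we get
\[
 \sum_{u\in U}u\,\Big(\sum_{\omega,c}\xi_{\omega,u,c}\;c\,n_\omega\Big)=0 .
\]
The inner sums lie in $A_1$, whose basis is $V$, and every word of $Q$-degree $m$ is
\emph{uniquely} $uv$ with $u\in U$, $v\in V$: cut after the $(m-1)$st letter from $Q$. So every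
inner sum vanishes. It is a combination of the elements $c\,n_\omega=c\,g_{z_m}c_m$ with
$\omega=(z_m,c_m)$ admissible, which are independent by Lemma~\ref{lem:degreeone}. Hence all
$\xi_{\omega,u,c}=0$, so all $x_\omega=0$, and by induction on $m$ all coefficients of the original
relation vanish.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:transport}\textup{(iii)}]
If $\Lambda$ is finite, then $S$ is finitely presented by (i).

Let $\Lambda$ be infinite and suppose that $S$ is finitely presented. By
Lemma~\ref{lem:anygens}, $\ker\pi$ has a finite generating set, and by (i) each of its elements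
lies in the ideal generated by finitely many of the $\theta_\mu$. So $\ker\pi$ is generated by
$\{\theta_\mu:\mu\in\Lambda_0\}$ for some finite $\Lambda_0\subset\Lambda$. Pick
$\mu'\in\Lambda\setminus\Lambda_0$.

All the $\theta_\mu$ are homogeneous of degree $1$, so the degree-$1$ part of $\ker\pi$ is spanned
by the $y_p\theta_\mu y_s$ with $\mu\in\Lambda_0$ and $p,s\in C^*$. Let $\Theta$ be the projection
of the degree-$1$ part of $R\langle Y\rangle$ onto the span of the words containing $y_w$ that
kills all other words. By \eqref{eq:theta}, $\Theta(y_p\theta_\mu y_s)=y_py_wy_{\mu s}$ and
$\Theta(\theta_{\mu'})=y_wy_{\mu'}$. So the word $y_wy_{\mu'}$ is a linear combination of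
words $y_py_wy_{\mu s}$ with $\mu\in\Lambda_0$, and, since $R\neq0$, equals one of them. Thus
$\mu'=\mu s$ for some $\mu\in\Lambda_0$, $s\in C^*$. As no element of $\Lambda$ is a proper prefix of another,
$\mu'=\mu\in\Lambda_0$, a contradiction.
\end{proof}

\section{A transport system that runs a Turing machine}\label{sec:machine}

We now look for a transport system, fixed except for its start word $w=w(i)$, whose set $\Lambda$ is
finite iff $W_i$ is finite.

\subsection{The machine}

We use a deterministic Turing machine $M$ with finite state set $K$, finite tape alphabet $\Gamma$
containing the blank $\square$, one tape with cells $0,1,2,\dots$, and a total transition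
function $\delta:K\times\Gamma\to K\times\Gamma\times\{L,R\}$, where $L$ and $R$ stand for a move to the
left and to the right. Its inputs are nonempty words
$\iota(i)=x_0x_1\cdots x_j\in\Gamma^*$, computable from $i$, written on the cells $0,\dots,j$ with all other
cells blank. It starts in state $k_0$ at cell $0$. There is a distinguished state $k_*$, and we require:
\begin{itemize}
\item on the inputs $\iota(i)$, $M$ never moves left from cell $0$;
\item every transition $\delta(k_*,x)$, $x\in\Gamma$, moves right;
\item on input $\iota(i)$, $M$ is in state $k_*$ at infinitely many times iff $W_i$ is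
infinite.
\end{itemize}
By the first condition and since $\delta$ is total, the run on each input $\iota(i)$ never ends.

Such an $M$ exists. Let $\iota(i)=\ \vdash1^i$, where the mark $\vdash$ is used only in cell
$0$ and never overwritten, and let $M$ move right whenever it reads the mark. Let
$W_{i,s}$ be the finite set of elements enumerated into $W_i$ within $s$ steps; it is
computable from $i$ and $s$, and $W_{i,0}\subseteq W_{i,1}\subseteq\cdots$ has union $W_i$. Let $M$
run through stages $s=0,1,2,\dots$. At stage $s$ it computes $W_{i,s}$ and $W_{i,s+1}$. If they
differ, it enters $k_*$ once, leaves it by a right move that does not change the tape,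
and goes on to stage $s+1$. If they are equal, it goes directly to stage $s+1$. As each
$W_{i,s}$ is finite, $W_i$ is infinite iff $W_{i,s}\ne W_{i,s+1}$ for infinitely many $s$.
Transitions that never occur are defined as arbitrary right moves, so that $\delta$ is total.

\subsection{The design}

The first idea would be to let the letter from $Q$ be the head of $M$, moving over the tape.
But such a head may stay forever in a bounded region and never look at the word $s$ in
$pws$; then no connection arises between the behavior of $M$ and the words $s$ that are accepted. We need
a mechanism that keeps reading letters of $s$ while $M$ runs.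

So the letter from $Q$ will be a \emph{shuttle} which sweeps back and forth over the whole tape,
between a left fence $\#$ and a right fence $\$$. The position and state of the head of $M$
are recorded on the tape itself, by replacing the scanned symbol $x$ by the pair $(k,x)$. Sweeping to
the right, the shuttle carries out a step of $M$ if it is a right move; sweeping to
the left, it carries out a step if it is a left move. At the right fence it must find a letter $b$
in order to turn; it eats this $b$ and adds one blank cell to the tape. So after the prefix $b^n$
of $s$ has been consumed, $n$ rounds have been made, and the length of the tape records $n$. If the shuttle finds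
$e$ instead of $b$, it accepts iff $M$ was in state $k_*$ at the beginning of this round. To remember this
during a right sweep, the shuttle has flagged versions.

\subsection{Letters and rules}

Let $\Delta=\Gamma\sqcup(K\times\Gamma)$ and $C=\Delta\sqcup\{\#,\$,b,e\}$. Let $Q$ consist of the
\emph{right-states} $\rho,\rho^*,\rho_k,\rho_k^*$ and the \emph{left-states} $\lambda,\lambda_k$,
with $k\in K$. The right-states $\rho^*$ and $\rho^*_k$ are called \emph{flagged}. A subscript $k$ means
that the shuttle carries the state $k$ to the next cell. The rules are as follows, for all
$x\in\Gamma$, $k\in K$.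
\begin{enumerate}
\item (right sweep, ordinary symbol)\quad
$\rho x\to x\rho,\quad \rho^*x\to x\rho^*,\quad \rho_kx\to(k,x)\rho,\quad \rho^*_kx\to(k,x)\rho^*$.
\item (right sweep, scanned symbol)\quad If $\delta(k,x)=(k',x',R)$:
\[
\rho\,(k,x)\to x'\rho_{k'}\ \text{ when }k\ne k_*,\qquad
\rho\,(k,x)\to x'\rho^*_{k'}\ \text{ when }k=k_*.
\]
If $\delta(k,x)$ moves left: $\rho\,(k,x)\to(k,x)\rho$.
\item (right turn)\quad
$\rho\$b\to\square\lambda\$,\quad \rho^*\$b\to\square\lambda\$,\quad
\rho_k\$b\to(k,\square)\lambda\$,\quad \rho^*_k\$b\to(k,\square)\lambda\$$.
\item (left sweep)\quad $x\lambda\to\lambda x,\quad x\lambda_k\to\lambda(k,x)$. If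
$\delta(k,x)=(k',x',L)$: $(k,x)\lambda\to\lambda_{k'}x'$. If $\delta(k,x)$ moves right:
$(k,x)\lambda\to\lambda(k,x)$.
\item (left turn)\quad $\#\lambda\to\#\rho$.
\end{enumerate}
The \emph{acceptors} are the words $\sigma\$e$ with $\sigma$ a flagged right-state. The \emph{start
word} for the input $\iota(i)=x_0\cdots x_j$ is
\[
 w=w(i)=\#\,\rho\,(k_0,x_0)\,x_1\cdots x_j\,\$ .
\]
All rules preserve length. Both sides of every rule, every acceptor and every start word contain
exactly one letter from $Q$.

Here is one round on a tape of two cells. Suppose that $\delta(k,x)=(k',x',R)$ with $k\ne k_*$, and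
$\delta(k',y)=(k'',y',L)$. The numbers over the arrows are those of the rules used:
\begin{multline*}
 \#\rho(k,x)\,y\,\$bs\xrightarrow{2}\#x'\rho_{k'}\,y\,\$bs\xrightarrow{1}\#x'(k',y)\rho\$bs
 \xrightarrow{3}\#x'(k',y)\,\square\,\lambda\$s\\
 \xrightarrow{4}\#x'(k',y)\lambda\,\square\$s
 \xrightarrow{4}\#x'\lambda_{k''}\,y'\,\square\$s
 \xrightarrow{4}\#\lambda(k'',x')\,y'\,\square\$s\xrightarrow{5}\#\rho(k'',x')\,y'\,\square\$s .
\end{multline*}
Two steps of $M$ have been performed and one $b$ has been replaced by a blank cell. If $k=k_*$,
the letters $\rho_{k'}$ and $\rho$ that occur after the first arrow and before the right turn are starred; with $e$ in place of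
$b$ the word $\#x'(k',y)\rho^*\$es$ would then be accepted.

\subsection{Conditions (A1) and (A2)}

\begin{lemma}\label{lem:A12}
Conditions \textup{(A1)} and \textup{(A2)} hold.
\end{lemma}

\begin{proof}
(A1) Let $v\in V$. If the letter of $v$ from $Q$ is a right-state, then a left-hand
side or acceptor that occurs in $v$ must begin at this letter, and what follows in it is a
single letter of $\Delta$, or $\$b$, or $\$e$. At most one of these agrees with $v$, and for each
right-state and each such continuation there is at most one rule or acceptor. If the letter from
$Q$ is a left-state, then a left-hand side in $v$ consists of this letter and the letter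
before it; acceptors do not occur, and for each pair (letter of $C$, left-state) there is at most
one rule.

(A2) Suppose there is a cycle. No rule increases the number of letters $b$, and
right turns (rule 3) decrease it. So the cycle uses no right turn. Without right turns, a
right-state is always followed by a right-state (rules 1 and 2), and the part of the word to the right of the letter
from $Q$ becomes strictly shorter at each step. Hence the cycle
contains no right-state. So it uses no left turn either, only rule 4, and then
the part to the left of the letter from $Q$ becomes strictly shorter at each step, a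
contradiction.
\end{proof}

\subsection{The simulation}

Fix $i$ and let $\kappa_0,\kappa_1,\dots$ be the run of $M$ on the input $\iota(i)$. The \emph{move at
$\kappa_t$} is the direction of the step from $\kappa_t$ to $\kappa_{t+1}$. A word $u\in\Delta^N$
\emph{represents} $\kappa_t$ if the head position $h$ of $\kappa_t$ is less than $N$, all cells
$\ge N$ are blank, and $u$ lists the contents of the cells $0,\dots,N-1$, with the entry for cell
$h$ replaced by the pair (state, scanned symbol).

\begin{lemma}\label{lem:sweeps}
Let $u\in\Delta^N$ represent $\kappa_t$ and let $p,s\in C^*$.
\begin{enumerate}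
\item[(R)] After $N$ steps the orbit of $p\#\rho u\$s$ reaches a word $p\#u'\sigma\$s$, where
$u'\in\Delta^N$ and the right-state $\sigma$ depend only on $u$, and $\sigma$ is flagged iff
$\kappa_t$ is in state $k_*$. If $s=bs''$, then the next word is $p\#u^+\lambda\$s''$, where
$u^+\in\Delta^{N+1}$ depends only on $u$ and represents $\kappa_t$ if the move at $\kappa_t$ is left, and $\kappa_{t+1}$ if it is
right.
\item[(L)] The orbit of $p\#u\lambda\$s$ reaches $p\#\rho u''\$s$, where $u''\in\Delta^N$ depends only on $u$ and
represents $\kappa_{t+1}$ if the move at $\kappa_t$ is left, and $u''=u$ if it is right.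
\end{enumerate}
\end{lemma}

\begin{proof}
Let $k$ be the state, $h$ the head position and $x$ the scanned symbol of $\kappa_t$, so that
$(k,x)$ is the entry of $u$ for cell $h$ and all other entries lie in $\Gamma$.

(R) By rule 1, $\rho$ passes the entries of the cells $0,\dots,h-1$ unchanged and meets $(k,x)$.

\emph{The move is left.} By rule 2, $\rho$ passes $(k,x)$ unchanged, and then the remaining
entries by rule 1. So $u'=u$ and $\sigma=\rho$. It is not flagged, and indeed $k\ne k_*$, since
every move from $k_*$ is a right move. If $s=bs''$, rule 3 gives
$u^+=u\square$, which represents $\kappa_t$, as cell $N$ is blank.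

\emph{The move is right, and $h<N-1$.} Let $\delta(k,x)=(k',x',R)$. By rule 2, $\rho(k,x)$
becomes $x'\rho_{k'}$ (starred iff $k=k_*$). By rule 1 the next entry $y\in\Gamma$ becomes
$(k',y)$, the shuttle becomes $\rho$ (resp.\ $\rho^*$) and passes the remaining entries
unchanged. So $u'$ represents $\kappa_{t+1}$, and $\sigma=\rho$ or $\sigma=\rho^*$, the latter iff
$k=k_*$. If $s=bs''$, then $u^+=u'\square$, which represents $\kappa_{t+1}$.

\emph{The move is right, and $h=N-1$.} Again $\rho(k,x)$ becomes $x'\rho_{k'}$ (starred iff
$k=k_*$), and the sweep is complete: $u'\in\Gamma^N$ lists the cells $0,\dots,N-1$ of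
$\kappa_{t+1}$, and $\sigma=\rho_{k'}$ or $\sigma=\rho_{k'}^*$, the latter iff $k=k_*$. If $s=bs''$, then rule
3 gives $u^+=u'(k',\square)$. This represents $\kappa_{t+1}$, whose head is at the blank cell $N$.

(L) By rule 4, $\lambda$ passes the entries of the cells $N-1,\dots,h+1$ unchanged and meets
$(k,x)$. If the move is right, $\lambda$ passes $(k,x)$ and all further entries unchanged, so $u''=u$. If
it is left, let $\delta(k,x)=(k',x',L)$. Then $h\ge1$, because $M$ never moves left from cell~$0$. So
$(k,x)\lambda$ becomes $\lambda_{k'}x'$, the entry $y\in\Gamma$ of cell $h-1$ becomes $(k',y)$ while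
$\lambda_{k'}$ becomes $\lambda$, and $\lambda$ passes the rest unchanged; so $u''$ represents
$\kappa_{t+1}$. In both cases the orbit has reached $p\#\lambda u''\$s$, and rule 5 turns this
into $p\#\rho u''\$s$.
\end{proof}

Now iterate. A \emph{round} consists of a right sweep, a right turn, a left sweep and a left turn. Since
$(k_0,x_0)x_1\cdots x_j$ represents $\kappa_0$, Lemma~\ref{lem:sweeps} gives by induction on
$n$ times $0=t_0<t_1<t_2<\cdots$, words $u_n\in\Delta^{j+1+n}$ and right-states $\sigma_n$,
depending only on $i$ and $n$, such that:
\begin{itemize}
\item the $n$th right sweep ($n=0,1,2,\dots$) starts with a tape word of length $j+1+n$ that represents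
$\kappa_{t_n}$;
\item for all $p,s'\in C^*$ the orbit of $p\,w\,b^ns'$ reaches the word $p\#u_n\sigma_n\$s'$, the end
of the $n$th right sweep;
\item $\sigma_n$ is flagged iff $\kappa_{t_n}$ is in state $k_*$.
\end{itemize}
How are the times $t_n$ distributed? If the move at $\kappa_{t_n}$ is left, the right sweep of the
round performs no step and the left sweep performs this one, so $t_{n+1}=t_n+1$. If it is right, the
right sweep performs it, and the left sweep performs the step from $\kappa_{t_n+1}$ iff that step is
a left move. So $t_{n+1}\in\{t_n+1,t_n+2\}$, and a time $t_n+1$ is skipped only if the move at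
$\kappa_{t_n+1}$ is left; then $\kappa_{t_n+1}$ is not in state $k_*$. Here we use that $M$ leaves $k_*$ only by
right moves. Hence every $t$ such that $\kappa_t$ is in state $k_*$ equals $t_n$ for
exactly one $n$. Put
\[
 E=\{n\ge0:\sigma_n\text{ is flagged}\},\qquad \Lambda=\{b^ne:n\in E\}.
\]
Then $n\mapsto t_n$ is a bijection from $E$ onto the set of times at which $M$ is in state
$k_*$. By the choice of $M$,
\begin{equation}\label{eq:finite}
 \Lambda\text{ is finite}\iff W_i\text{ is finite}.
\end{equation}

\begin{proposition}\label{prop:machine}
For every $i$ the rules and acceptors above, together with the start word $w(i)$, form a transport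
system with this set $\Lambda$.
\end{proposition}

\begin{proof}
(A1) and (A2) are Lemma~\ref{lem:A12}. No element of $\Lambda$ is a proper prefix of another, since the
letter $e$ occurs in $b^ne$ only at the end. Let $p,s\in C^*$ and write $s=b^ns'$ with
$s'\notin bC^*$. The orbit of $pws$ reaches
\[
 \tau=p\,\#\,u_n\,\sigma_n\,\$\,s' ,
\]
where $f$ is undefined: the right-state $\sigma_n$ is followed by $\$$, and then not by
$b$. So $\tau$ is the last element of the orbit.

(A4) The earlier elements of the orbit lie in $\operatorname{dom}f$, hence not in $H$. And
$\tau\in H$ iff $\sigma_n$ is flagged and $s'\in eC^*$, that is, iff $s\in\Lambda C^*$.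

(A3) Two intersecting finite orbits have the same last element, so it suffices to recover
$(p,s)$ from $\tau$. As $u_n\in\Delta^*$ contains no $\#$, the last $\#$ before the letter
from $Q$ separates $p$ from $u_n$. Then $n=|u_n|-j-1$. Finally, $s'$ is what
follows the letter $\$$ after the letter from $Q$, and $s=b^ns'$.
\end{proof}

\section{Undecidability}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(a)}]
The alphabet $X=C\sqcup Q$ of Section~\ref{sec:machine}, the rules and the acceptors do not
depend on $i$, hence neither does the set $T'$ of Section~\ref{sec:transport}; and $w(i)$ is computable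
from $i$. By Proposition~\ref{prop:machine}, Theorem~\ref{thm:transport}(iii) and
\eqref{eq:finite}, the subalgebra $\langle T'\cup\{w(i)\}\rangle$ of $R\langle X\rangle$ is finitely
presented iff $W_i$ is finite. By Theorem~\ref{thm:transport}(ii), $T'$ freely generates a free subalgebra. Its
elements are words or differences of two words of equal length, because all rules preserve length.

To pass to two generators, choose $\ell$ with $2^\ell\ge|X|$ and an injection of $X$ into the set $\{x,y\}^\ell$ of
words of length $\ell$. The induced homomorphism $R\langle X\rangle\to R\langle x,y\rangle$ maps
distinct words to distinct words, so it is injective, and it multiplies word lengths by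
$\ell$. It carries $\langle T'\cup\{w(i)\}\rangle$ isomorphically onto the subalgebra generated by the
image of $T'\cup\{w(i)\}$. So we may take for $T_0$ and $w_i$ the images of $T'$ and $w(i)$; these do not
depend on $R$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $R=\mathbb{Z}$. By (a), an algorithm as in the question would decide whether $W_i$ is finite, for given
$i$. But this is undecidable: from a Turing machine $m$ (with fixed input) one can compute an
index $i$ of the set
\[
 W_i=\{s: m\text{ has not halted within }s\text{ steps}\},
\]
which is finite iff $m$ halts, and the halting problem is undecidable.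
\end{proof}

\section{Complexity}\label{sec:complexity}

A set $P$ of natural numbers is $\Sigma^0_1$ if $i\in P\iff\exists d\;D(i,d)$ for a decidable
predicate $D$, it is $\Sigma^0_2$ if $i\in P\iff\exists d\,\forall n\;D(i,d,n)$ for a decidable
$D$, and $\Sigma^0_3$ if $i\in P\iff\exists d\,\forall n\,\exists m\;D(i,d,n,m)$ for a decidable
$D$. Finite objects are coded by natural
numbers, so the variables may also range over finite sets of polynomials. A set $P$ is
$\Sigma^0_2$-hard if for every $\Sigma^0_2$ set $P'$ there is a computable map $g$ with
$i\in P'\iff g(i)\in P$ (a many-one reduction), and $\Sigma^0_2$-complete if it is also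
$\Sigma^0_2$ itself.

It is classical (Rogers; Soare) that $\mathrm{FIN}=\{i:W_i\text{ is finite}\}$ is
$\Sigma^0_2$-complete. The hardness, which is what we use, is seen as follows. Given
$P'=\{i:\exists d\,\forall n\;D(i,d,n)\}$, compute from $i$ an index $g(i)$ of the recursively enumerable set
\[
 \{d:\text{ for each }d'\le d\text{ there is an }n\text{ such that }D(i,d',n)\text{ fails}\}.
\]
This set is closed under passing to smaller numbers. So it is finite iff some $d$ is missing from it,
that is, iff $i\in P'$.

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(b)}]
\emph{Hardness.} The sets $T_0\cup\{w_i\}$ consist of homogeneous elements and are computable from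
$i$. By (a), $i\mapsto T_0\cup\{w_i\}$ reduces $\mathrm{FIN}$ to finite presentability, both for homogeneous
and for arbitrary $T$.

\emph{Homogeneous $T$: membership in $\Sigma^0_2$.} We may assume $0\notin T$. Let
$Y=\{y_t:t\in T\}$ with $\deg y_t=\deg t\ge1$, let
$\pi:\mathbb{Z}\langle Y\rangle\to\langle T\rangle$, $y_t\mapsto t$, and let $I=\ker\pi$. Since $\pi$ preserves
degrees, $I$ is the direct sum of its homogeneous parts $I_n$. As all generators have positive degree, there are
finitely many words of degree $n$ over $Y$. So $I_n$ is the kernel of an explicit
homomorphism between finitely generated free abelian groups, and a finite basis of $I_n$ can be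
computed. Let $I^{(d)}$ be the ideal generated by $\bigcup_{j\le d}I_j$. Its degree-$n$ part
is spanned by the computable finite set of all $ugv$ of degree $n$, with $u,v$
possibly empty words and $g$ in the computed basis of some $I_j$, $j\le d$. Equality of two
subgroups of a finitely generated free abelian group, given by finite generating sets, is decidable, hence
so is the statement $I_n=I^{(d)}_n$.

By Lemma~\ref{lem:anygens}, $\langle T\rangle$ is finitely presented iff $I$ is finitely generated as an
ideal. If it is, then it is generated by the homogeneous components of finitely many
generators, so $I=I^{(d)}$ for some $d$. Conversely, each $I^{(d)}$ is a finitely generated ideal. Hence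
\[
 \langle T\rangle\text{ is finitely presented}\iff\exists d\,\forall n\;\big(I_n=I^{(d)}_n\big),
\]
which is a $\Sigma^0_2$ condition.

\emph{Arbitrary $T$: membership in $\Sigma^0_3$.} Let $Y=\{y_t:t\in T\}$ and
$\pi:y_t\mapsto t$ as before, without the grading. Whether $\pi(g)=0$ is decidable, by multiplying out. By
Lemma~\ref{lem:anygens}, finite presentability means: there is a finite set $B\subset\ker\pi$
such that every $g\in\mathbb{Z}\langle Y\rangle$ with $\pi(g)=0$ lies in the ideal generated by $B$. The
membership of $g$ in this ideal is a $\Sigma^0_1$ condition on $g$ and $B$: there is an expression of $g$ as a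
$\mathbb{Z}$-linear combination of elements $uhv$ with $h\in B$ and possibly empty words $u,v$.
So the whole statement has the form $\exists\forall\exists$ and is $\Sigma^0_3$.
\end{proof}

In the homogeneous case the innermost existential quantifier disappears because membership in
$I^{(d)}$ can be tested degree by degree, by linear algebra.

\section{One generator}\label{sec:one}

\begin{proof}[Proof of Theorem~\ref{thm:strong}\textup{(c)}]
If $X=\emptyset$, the only subring is $0$. Let $|X|=1$ and let $S$ be a finitely generated
subring of $\mathbb{Z}\langle X\rangle$; it is commutative. Let $\pi:\mathbb{Z}\langle Y\rangle\to S$ be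
onto with $Y$ finite. Then $\ker\pi$ contains the ideal generated by the finitely many
commutators $yy'-y'y$ with $y,y'\in Y$. The quotient of $\mathbb{Z}\langle Y\rangle$ by this ideal is
the ring $\mathbb{Z}[Y]_+$ of commutative polynomials without constant term. So it suffices to show
that the image $I$ of $\ker\pi$ in $\mathbb{Z}[Y]_+$ is a finitely generated ideal: lifts of its
generators, together with the commutators, then generate $\ker\pi$.

Since $\mathbb{Z}[Y]=\mathbb{Z}\oplus\mathbb{Z}[Y]_+$, the ideal $I$ of $\mathbb{Z}[Y]_+$ is also an ideal
of $\mathbb{Z}[Y]$. By Hilbert's basis theorem it is generated by a finite set $B$ as an ideal of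
$\mathbb{Z}[Y]$, so every element of $I$ lies in
$\mathbb{Z}B+\mathbb{Z}[Y]_+B$, where the two summands denote the additive groups generated by $B$ and by the products. This is
the ideal of $\mathbb{Z}[Y]_+$ generated by~$B$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{MR} Peter Mayr, Nik Ruskuc, \emph{Presentations for subrings and subalgebras of finite
co-rank}, arXiv:1709.04435 (2017).
\end{thebibliography}

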